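\title{The first higher isotropy index and the quasilinear part of a quadratic form in characteristic 2}

\begin{abstract}
Let $\varphi$ be an anisotropic quadratic form of type $(r,s)$ with $r\ge1$ over a field of characteristic $2$, so that $s$ is the dimension of its quasilinear part. Let $\mathfrak i_1$ be its first higher isotropy index and $2^u$ the largest power of $2$ dividing $\dim\varphi-\mathfrak i_1$. We prove that $s<2^u+\mathfrak i_1$ implies $s\le 2^u-\mathfrak i_1$; this is an equivalent form of a conjecture from a paper of Scully and Zhu. The proof attaches integers to a cycle on the square of the quadric of $\varphi$, relates their parities by a reflection in each step of the splitting tower and by a Steenrod operation on an auxiliary smooth quadric, and concludes by induction on $r$. We also determine which triples $(r,s,\mathfrak i_1)$ with $s<2^u+\mathfrak i_1$ occur, and we show that this hypothesis cannot be relaxed to $s\le2^u+\mathfrak i_1$.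
\end{abstract}

\section{Introduction}\label{sec:intro}

All fields in this paper have characteristic $2$, and $v_2$ denotes the $2$-adic valuation. A quadratic form $\varphi$ over a field $F$ can be written as
\[
\varphi\simeq[a_1,b_1]\perp\cdots\perp[a_r,b_r]\perp\langle c_1,\dots,c_s\rangle,
\]
where $[a,b]=a\xi^2+\xi\eta+b\eta^2$ and $\langle c_1,\dots,c_s\rangle=c_1\xi_1^2+\cdots+c_s\xi_s^2$. The last summand is the restriction $\varphi_{ql}$ of $\varphi$ to the radical of its polar bilinear form and is called the \emph{quasilinear part}. Thus $s$, and with it $r=(\dim\varphi-s)/2$, depends only on $\varphi$; the pair $(r,s)$ is the \emph{type} of $\varphi$. Every form $\psi$ over a field $K$ also has a decomposition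
\[
\psi\simeq i_W\times\mathbb H\perp i_d\times\langle0\rangle\perp\psi_{\mathrm{an}}
\]
with $\mathbb H=[0,0]$ the hyperbolic plane and $\psi_{\mathrm{an}}$ anisotropic. The numbers $i_W$ and $i_d$ are the \emph{Witt index} and the \emph{defect index}, and $i_W+i_d$ is the \emph{isotropy index} of $\psi$.

Let $\varphi$ be anisotropic of type $(r,s)$ with $r\ge1$. The projective quadric $X:\varphi=0$ is integral and generically smooth. Over its function field $F(\varphi)=F(X)$ the form becomes isotropic, and the \emph{first higher isotropy index} $\mathfrak i_1=\mathfrak i_1(\varphi)$ is the isotropy index of $\varphi_{F(\varphi)}$. It measures how much isotropy is forced once one isotropic vector has been adjoined generically. Put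
\[
\operatorname{Izhdim}(\varphi)=\dim\varphi-\mathfrak i_1 .
\]
Since $\varphi$ vanishes on a subspace of dimension $\mathfrak i_1$ over $F(\varphi)$, every subform of dimension greater than $\operatorname{Izhdim}(\varphi)$ becomes isotropic over $F(\varphi)$.

Which triples $(r,s,\mathfrak i_1)$ occur? One restriction is elementary: $F(\varphi)/F$ is separable, so $\varphi_{ql}$ stays anisotropic, only hyperbolic planes split off, and $\mathfrak i_1\le r$ (Lemma~\ref{lem:ff}). A second restriction is the following known result, which we use without proof.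

\begin{theorem}[Karpenko; Hoffmann--Totaro conjecture]\label{thm:HT}
For $\varphi$ anisotropic of type $(r,s)$ with $r\ge1$, the index $\mathfrak i_1(\varphi)$ is at most the largest power of $2$ dividing $\operatorname{Izhdim}(\varphi)$.
\end{theorem}

The first bound sees the type but not the $2$-adic structure, and the second sees the $2$-adic structure but not the type. The following conjecture, which comes from the paper \cite{SZ} of Scully and Zhu, involves both.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $u$ be the largest integer with $2^u\mid\operatorname{Izhdim}(\varphi)$, and let $x$ be the integer with $x2^u<r\le(x+1)2^u$. If $s<2^u+\mathfrak i_1$, then $r-x2^u\le2^u-s$.}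
\medskip

We prove it.

\begin{theorem}\label{thm:main}
Let $\varphi$ be anisotropic of type $(r,s)$ with $r\ge1$. Let $i=\mathfrak i_1(\varphi)$, $u=v_2(\operatorname{Izhdim}\varphi)$, and write $r=x2^u+t$ with $1\le t\le2^u$. If $s<2^u+i$, then $r-x2^u\le2^u-s$. Equivalently $t\ge i$; equivalently $s\le2^u-i$.
\end{theorem}

The equivalence of the three conclusions is arithmetic.

\begin{lemma}\label{lem:num}
Let $r\ge1$, $s\ge0$, $i\ge1$ be integers with $N=2r+s-i>0$. Put $Q=2^{v_2(N)}$ and $r=xQ+t$ with $1\le t\le Q$.
\begin{itemize}
\item[(a)] $2t+s-i=kQ$ with $k$ odd.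
\item[(b)] If $i\le Q$ and $s<Q+i$, then
\begin{equation}\label{eq:num}
2t+s=Q+i,\qquad N=(2x+1)Q,
\end{equation}
and the inequalities $t\le Q-s$, $t\ge i$, $s\le Q-i$ are equivalent.
\item[(c)] If in addition $i\le r$ and $t<i$, then $Q\ge i\ge2$, $x\ge1$, $s\ge Q-i+2\ge2$ and $2r+s\ge8$, with $2r+s=8$ only for $(r,s,i)=(3,2,2)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $2t+s-i=N-2xQ$, and $N/Q$ is odd.

(b) From $2t+s-i\ge2-Q>-Q$ we get $k\ge1$, and from $2t+s-i<2Q+Q$ we get $k<3$. So $k=1$, which is \eqref{eq:num}. Substituting $s=Q+i-2t$ turns each of $t\le Q-s$ and $s\le Q-i$ into $t\ge i$.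

(c) We have $i>t\ge1$. If $x=0$, then $t=r\ge i$; so $x\ge1$. Further $s=Q+i-2t\ge Q+i-2(i-1)$. Finally $2r+s=(2x+1)Q+i\ge3\cdot2+2$, with equality only for $x=1$, $Q=i=2$; then $t=1$, $r=3$, $s=2$.
\end{proof}

In its third form, Theorem~\ref{thm:main} says that $s$ never lies strictly between $2^u-\mathfrak i_1$ and $2^u+\mathfrak i_1$, that is, $\mathfrak i_1\le|s-2^u|$. It contains both bounds above as extreme cases: for $s=0$ the conclusion $s\le2^u-i$ is Theorem~\ref{thm:HT}, and for $x=0$ the conclusion $t\ge i$ is the bound $i\le r$. The form $t\ge i$ also explains why one would guess the statement. Removing $x2^u$ hyperbolic planes turns the type $(r,s)$ into $(t,s)$. If, over some extension field, $\varphi$ were the sum of $x2^u$ hyperbolic planes and an anisotropic form with the same first index $i$, then the elementary bound for that form would give $i\le t$. The theorem asserts this inequality without any assumption on how $\varphi$ splits. By Lemma~\ref{lem:num}(c), among the triples that satisfy both $i\le r$ and $i\le2^u$, the one of smallest dimension that Theorem~\ref{thm:main}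 excludes is type $(3,2)$ with $i=2$. We treat this case by hand in Section~\ref{sec:example}.

In the range of the conjecture there are no further restrictions, and the range cannot be enlarged by even one.

\begin{theorem}\label{thm:exist}
Let $r\ge1$, $s\ge0$, $i\ge1$ with $N=2r+s-i>0$. Let $u=v_2(N)$ and $r=x2^u+t$ with $1\le t\le2^u$.
\begin{itemize}
\item[(i)] If $i\le t$, there is an anisotropic form of type $(r,s)$ with $\mathfrak i_1=i$ over some field of characteristic $2$.
\item[(ii)] If $s<2^u+i$, an anisotropic form of type $(r,s)$ with $\mathfrak i_1=i$ exists over some field of characteristic $2$ if and only if $i\le2^u$ and $r-x2^u\le2^u-s$.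
\item[(iii)] For all $u\ge0$, $1\le i\le2^u$, $x\ge0$ there is an anisotropic form with $s=2^u+i$, $r=(x+1)2^u$, $\mathfrak i_1=i$ and $v_2(\operatorname{Izhdim})=u$. For this form the conclusion of the conjecture fails. So the hypothesis $s<2^u+\mathfrak i_1$ cannot be relaxed to $s\le2^u+\mathfrak i_1$.
\end{itemize}
\end{theorem}

The case $t<\mathfrak i_1$ with $s\ge2^u+\mathfrak i_1$ lies outside the conjecture and is not decided here.

\subsection*{The method}
Over $F(X)$ the quadric $X$ contains a linear space of dimension $i-1$, and its closure is a cycle $\Pi$ on $X\times X$ defined over $F$. Since $X$ is anisotropic, all $0$-cycles on $X\times X$ have even degree, so intersecting $\Pi$ with powers of the two hyperplane classes and halving the degree gives integers $m_b$ and $m_b'$ $(0\le b<r)$, with $m_0=1$. We find two kinds of relations between their parities. The first kind comes from the splitting tower of $\varphi$ (Sections~\ref{sec:half} and \ref{sec:shells}). The second comes from Steenrod operations (Sections~\ref{sec:poly} and \ref{sec:steenrod}). These operations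 are available on smooth varieties, whereas $X$ is not smooth when $s\ge2$, so $\Pi$ has to be transported to a smooth quadric of a well chosen dimension; the inequalities satisfied by a counterexample are what make this possible. In Section~\ref{sec:end} the relations force a form higher in the tower to be a counterexample with smaller $r$. Theorem~\ref{thm:exist} is proved in Section~\ref{sec:exist}.

\section{Quadratic forms}\label{sec:forms}

For a form $\chi$ on a vector space $V$ we write $\mathfrak b(v,w)=\chi(v+w)+\chi(v)+\chi(w)$ for the polar form, which is alternating, $\operatorname{rad}$ for its radical, and $X_\chi\subset\mathbb P(V)$ for the quadric $\chi=0$. A \emph{subform} is the restriction of $\chi$ to a subspace. A subspace $W$ is \emph{totally isotropic} if $\chi$ vanishes on $W$; then $\mathfrak b(W,W)=0$.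

\begin{lemma}\label{lem:ti}
Let $\chi$ be a form over $L$.
\begin{itemize}
\item[(a)] If $\chi\simeq A\times\mathbb H\perp\psi$ with $\psi$ anisotropic, totally isotropic subspaces have dimension at most $A$.
\item[(b)] If $\chi_{ql}$ is anisotropic, then $i_d(\chi)=0$, totally isotropic subspaces meet $\operatorname{rad}$ trivially, and $i_W(\chi)$ is the largest dimension of a totally isotropic subspace.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $T$ be spanned by one isotropic vector from each plane, so that $T^\perp=T\oplus V_\psi$, and let $W$ be totally isotropic. If $w=w_T+v\in W\cap T^\perp$, then $0=\chi(w)=\psi(v)$, so $W\cap T^\perp=W\cap T$. The map $W\to T^*$ given by $\mathfrak b$ has kernel $W\cap T$, and its image annihilates $W\cap T$. Hence $\dim W\le\dim(W\cap T)+\bigl(A-\dim(W\cap T)\bigr)$.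

(b) The first two claims hold because $\operatorname{rad}$ contains no nonzero isotropic vector. Then $\chi\simeq i_W\times\mathbb H\perp\chi_{\mathrm{an}}$ contains a totally isotropic subspace of dimension $i_W$, and (a) shows that there is none larger.
\end{proof}

The next observation is behind all anisotropy arguments below: \emph{if $\sigma$ is anisotropic over $K$ and $v\ne0$ is a vector with entries in $K[\theta]$ of maximal degree $m$, then the polynomial $\sigma(v)$ has degree exactly $2m$}, because its coefficient of $\theta^{2m}$ is the value of $\sigma$ on the nonzero vector of coefficients of $\theta^m$.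

\begin{lemma}[Springer]\label{lem:springer}
An anisotropic form $\sigma$ over $K$ stays anisotropic over every finite extension of odd degree.
\end{lemma}

\begin{proof}
Suppose not, and let $E/K$ have minimal odd degree $n>1$ with $\sigma_E$ isotropic. An extension of odd degree is separable in characteristic $2$, so $E=K[\theta]/(f)$. An isotropic vector is represented by a polynomial vector $v$ of degree $m\le n-1$, and dividing by their greatest common divisor we may assume that the entries are coprime. Then $\sigma(v)=fg$ with $\deg g=2m-n$ odd and at most $n-2$. So $g$ has an irreducible factor $g_1$ of odd degree less than $n$. The image of $v$ modulo $g_1$ is a nonzero isotropic vector over $K[\theta]/(g_1)$, contrary to the choice of $n$ or to the anisotropy of $\sigma$.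
\end{proof}

\begin{lemma}\label{lem:generic}
Let $\sigma,\sigma'$ be anisotropic over $K$ and let $\theta$ be a variable.
\begin{itemize}
\item[(a)] $\sigma\perp\theta\sigma'$ is anisotropic over $K(\theta)$. In particular so are $\sigma$ and $\sigma\perp\langle\theta\rangle$.
\item[(b)] If $\sigma=\sigma_0\perp\langle e\rangle$, then $\sigma_0\perp[e,\theta]$ is anisotropic over $K(\theta)$.
\end{itemize}
\end{lemma}

\begin{proof}
After clearing denominators we may assume that all entries are polynomials. (a) In $\sigma(v)=\theta\sigma'(v')$ the left side is zero or of even degree and the right side is zero or of odd degree. So both vanish, and $v=v'=0$.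

(b) Let $\sigma_0(v)+ey^2+yz+\theta z^2=0$. If $z=0$, then $(v,y)=0$ by (a), and if $(v,y)=0$, then $z=0$. Otherwise let $m=\deg(v,y)$ and $n=\deg z$. The terms $\sigma_0(v)+ey^2$, $yz$, $\theta z^2$ have degrees $2m$, at most $m+n$, and $2n+1$. If $m>n$, the first degree exceeds the other two; if $m\le n$, the third does. In both cases the sum is nonzero.
\end{proof}

\begin{lemma}\label{lem:sep}
An anisotropic quasilinear form $\langle c_1,\dots,c_s\rangle$ over $K$ stays anisotropic over every separable, not necessarily algebraic, extension $E/K$.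
\end{lemma}

\begin{proof}
Since $\sum c_j\xi_j^2=(\sum\sqrt{c_j}\,\xi_j)^2$, anisotropy over $K$ means that the elements $\sqrt{c_j}\in K^{1/2}$ are linearly independent over $K$. By Mac Lane's criterion, $E$ and $K^{1/2}$ are linearly disjoint over $K$, so the $\sqrt{c_j}$ are linearly independent over $E$.
\end{proof}

\begin{lemma}\label{lem:ff}
Let $\psi$ be anisotropic over $K$ of type $(\rho,s)$ with $\rho\ge1$. Then $X_\psi$ is integral, its smooth locus is the nonempty open set $X_\psi\setminus\mathbb P(\operatorname{rad})$, and $K(\psi)/K$ is separable. The form $\psi_{ql}$ is anisotropic over $K(\psi)$, and $1\le\mathfrak i_1(\psi)=i_W(\psi_{K(\psi)})\le\rho$. If $\dim\psi\ge3$, then $X_\psi$ is geometrically integral.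
\end{lemma}

\begin{proof}
A product of two linear forms in at least two variables is isotropic, so $\psi$ is an irreducible polynomial. Its partial derivatives at $v$ are the values of $\mathfrak b(v,-)$ on a basis, and they all vanish if and only if $v\in\operatorname{rad}$. Over an algebraic closure $\psi\simeq\mathbb H\perp\sigma$, so there are isotropic vectors outside $\operatorname{rad}$. The function field of a smooth integral variety is separable. Now apply Lemmas~\ref{lem:sep} and \ref{lem:ti}(b); the generic point of $X_\psi$ gives $\mathfrak i_1\ge1$, and $i_W\le\rho$ because hyperbolic planes contribute to the first entry of the type. If $\dim\psi\ge3$, then $\sigma\ne0$, since $\sigma$ contains another hyperbolic plane or a nonzero $c_1$. The polynomial $\xi\eta+\sigma$ is linear in $\xi$ with coprime coefficients $\eta$ and $\sigma$, hence irreducible.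
\end{proof}

\subsection*{The splitting tower}
Let $\varphi$ be anisotropic over $F$ of type $(r,s)$ with $r,s\ge1$, and let $i=\mathfrak i_1(\varphi)$, $N=\operatorname{Izhdim}(\varphi)$. Put $E_0=F$, $\varphi_0=\varphi$, and as long as $\varphi_k$ is not quasilinear put $E_{k+1}=E_k(\varphi_k)$, $\varphi_{k+1}=(\varphi_{E_{k+1}})_{\mathrm{an}}$. By Lemma~\ref{lem:ff}, $\varphi_{ql}$ is anisotropic over every $E_k$, and
\[
\varphi_{E_k}\simeq A_k\times\mathbb H\perp\varphi_k,\qquad 0=A_0<A_1=i<\cdots<A_{\mathfrak h}=r,
\]
with $\varphi_k$ anisotropic of type $(r-A_k,s)$. For $k<\mathfrak h$ we have $n_k:=\mathfrak i_1(\varphi_k)=A_{k+1}-A_k$ and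
\begin{equation}\label{eq:Nk}
N_k:=\operatorname{Izhdim}(\varphi_k)=2(r-A_k)+s-n_k=N+i-A_k-A_{k+1}>0 .
\end{equation}
We call the set of integers $b$ with $A_k\le b<A_{k+1}$ the $k$-th \emph{shell}. The shells partition $\{0,\dots,r-1\}$, and $b$ lies in the $k$-th shell exactly when $E_{k+1}$ is the first field of the tower over which $X_\varphi$ contains a linear space of dimension $b$.

\section{Chow groups and Steenrod operations}\label{sec:chow}

\subsection*{Conventions}
Schemes are of finite type over a field. We write $\operatorname{CH}_j$ for the Chow group of $j$-dimensional cycles, $\operatorname{Ch}=\operatorname{CH}/2$, and $h=c_1(\mathcal O(1))$ for the hyperplane class, which acts on the Chow groups of any scheme with a given map to a projective space. On a product, $h_1,h_2$ are the hyperplane classes of the first and second factor, and $\beta^t$ is the image of $\beta$ under the exchange of factors. For $\alpha\in\operatorname{CH}_j$ of a projective scheme, $\deg\alpha$ means the degree of the $0$-cycle $h^j\alpha$; for a quadric $X$, $\deg[X]=2$.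

Since our quadrics are singular, products of cycles are not defined on them, and we use the refined Gysin maps of \cite[Ch.~6]{Fulton} instead. For a regular embedding $\iota:Z\to M$ of codimension $n$ and any morphism $Y\to M$ there is a map $\iota^!:\operatorname{CH}_j(Y)\to\operatorname{CH}_{j-n}(Y\times_MZ)$. These maps commute with proper push-forward, flat pull-back, Chern classes, external products with a fixed class and each other, and they are functorial for compositions of regular embeddings. Everything is compatible with extension of the base field. We use two special cases.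
\begin{itemize}
\item[(G1)] Let $\iota:\Lambda\to\mathbb P(V)$ be a linear subspace of codimension $n$. The push-forward of $\iota^!\alpha$ to $Y$ is $h^n\alpha$. If $X\subset\mathbb P(V)$ is a quadric not containing $\Lambda$, then $\iota^![X]$ is the fundamental class of the scheme $X\cap\Lambda$, because $X$ is Cohen--Macaulay and $X\cap\Lambda$ has the expected dimension.
\item[(G2)] If $U$ is smooth, the diagonal $\delta:U\to U\times U$ is a regular embedding, and for $Y\to U$ and $\alpha\in\operatorname{CH}(Y)$ we have $\delta^!([U]\times\alpha)=\alpha$.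
\end{itemize}
For $Z\subset Y$ closed, the sequence $\operatorname{CH}(Z)\to\operatorname{CH}(Y)\to\operatorname{CH}(Y\setminus Z)\to0$ is exact (localization). Pull-back along a morphism that is Zariski locally a projection $M\times\mathbb A^n\to M$ is surjective, and $\operatorname{CH}(\mathbb P^{n}\times Y)$ is generated by the classes $h^a[\mathbb P^n]\times y$ with $0\le a\le n$. If $P$ is an integral $K$-variety of dimension $D'$ with function field $L$, \emph{restriction to the generic point} is the flat pull-back $\operatorname{CH}_j(P\times Y)\to\operatorname{CH}_{j-D'}(Y_L)$, which sends a subvariety to its generic fiber over $P$; it is compatible with all the operations above in the variable $Y$.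

\subsection*{Parity of degrees}

\begin{lemma}\label{lem:parity}
\begin{itemize}
\item[(a)] If a proper $L$-scheme $Z$ maps to an anisotropic quadric over $L$, all $0$-cycles on $Z$ have even degree, and $\frac12\deg:\operatorname{Ch}_0(Z)\to\mathbb Z/2$ is well defined.
\item[(b)] Let $\chi$ be a form over $L$ with $\chi_{ql}$ anisotropic and let $U=X_\chi\setminus\mathbb P(\operatorname{rad})$. Let $Z$ be a proper $L$-scheme with morphisms $g_1,\dots,g_m:Z\to X_\chi$, and let $Z^\circ=\bigcap_jg_j^{-1}(U)$. Any two classes in $\operatorname{CH}_0(Z)$ with the same restriction to $Z^\circ$ have degrees of the same parity. So $\deg:\operatorname{CH}_0(Z^\circ)\to\mathbb Z/2$ is well defined.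
\end{itemize}
\end{lemma}

\begin{proof}
(a) The form is isotropic over the residue field of each closed point of $Z$, so this field has even degree by Lemma~\ref{lem:springer}. Hence $\deg$ maps $\operatorname{CH}_0(Z)$ to $2\mathbb Z$ and $2\operatorname{CH}_0(Z)$ to $4\mathbb Z$. (b) By localization the difference is a $0$-cycle on $Z\setminus Z^\circ$, and each closed point of $Z\setminus Z^\circ$ maps to $X_\chi\cap\mathbb P(\operatorname{rad})$, the quadric of the anisotropic form $\chi_{ql}$.
\end{proof}

Part (a) is the source of all information in this paper: an identity in $\operatorname{Ch}_0$ over the base field gives a congruence of degrees modulo $4$, which the same identity over a splitting field would not give. Part (b) lets us ignore the singular locus modulo $2$.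

On an isotropic quadric, linear subspaces have degree $1$. The next lemma says that above the dimension of the largest linear subspace, degrees are even again.

\begin{lemma}\label{lem:even}
Let $\chi\simeq A\times\mathbb H\perp\psi$ over $L$ with $\psi$ anisotropic. For $j\ge A$, every class in $\operatorname{CH}_j(X_\chi)$ has even degree.
\end{lemma}

\begin{proof}
Write $\chi=\sum_{l\le A}\xi_l\eta_l+\psi$. Over $L(\theta_1,\dots,\theta_A)$ let $\iota$ be the inclusion of the linear space $\eta_l=\theta_l\xi_l$ $(l\le A)$, of codimension $A$. On it $\chi$ restricts to $\langle\theta_1,\dots,\theta_A\rangle\perp\psi$, which is anisotropic by Lemma~\ref{lem:generic}(a). By (G1), $\deg\alpha$ is the degree of the $0$-cycle $h^{j-A}\iota^!\alpha$ on the quadric of this form, and it is even by Lemma~\ref{lem:parity}(a).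
\end{proof}

\subsection*{Generators}

\begin{lemma}\label{lem:cells}
Let $\chi=\sum_{l=1}^n\xi_l\eta_l+\chi'$ be a form over $L$ on $V=T\oplus T^-\oplus V'$, where $n\ge1$, the $\xi_l$ are coordinates on $T$, the $\eta_l$ are coordinates on $T^-$, and $\chi'$ is a form on $V'$. Let $P=X_\chi$ and $C=P\cap\mathbb P(T\oplus V')$. For every $L$-scheme $Y$, the group $\operatorname{CH}(P\times Y)$ is generated by the image of $\operatorname{CH}(C\times Y)$ and the classes $h^a[P]\times y$ with $0\le a<n$, $y\in\operatorname{CH}(Y)$.
\end{lemma}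

\begin{proof}
Consider the projection $P\setminus C\to\mathbb P(T^-)\cong\mathbb P^{n-1}$. Where $\eta_l\neq0$, normalize $\eta_l=1$; the equation $\chi=0$ determines $\xi_l$ in terms of the other $\xi_j$ and of $v'\in V'$, which are free. So the projection is locally a product with an affine space, and it pulls $\mathcal O(1)$ back to $\mathcal O(1)$. Hence $\operatorname{CH}((P\setminus C)\times Y)$ is generated by the restrictions of the classes $h^a[P]\times y$, $a<n$. Localization finishes the proof.
\end{proof}

For a form $\tau=[\alpha_1,\beta_1]\perp\dots\perp[\alpha_m,\beta_m]$ over $K$, the class of $\Delta=\sum\alpha_j\beta_j$ modulo $\wp(K)=\{f^2+f:f\in K\}$ is the Arf invariant. The quadric of $\tau$ is smooth of dimension $2m-2$.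

\begin{lemma}\label{lem:arf}
Let $\tau$ be as above, anisotropic, with $m\ge2$ and $\Delta\notin\wp(K)$. Let $\hat X=X_\tau$ and let $K_s$ be a separable closure of $K$. If $\gamma\in\operatorname{CH}(\hat X)$ has codimension $J\le m-1$, then $\gamma_{K_s}=\mu h^J$ for an integer $\mu$.
\end{lemma}

\begin{proof}
Choose $z_j\in K_s$ with $z_j^2+z_j=\alpha_j\beta_j$. The isotropic lines of $[\alpha_j,\beta_j]$ over $K_s$ are spanned by $(z_j/\alpha_j,1)$ and $((z_j+1)/\alpha_j,1)$, so each plane is hyperbolic over $K_s$. Let $T$ be the sum of the first lines and $l=[\mathbb P(T)]$, of codimension $m-1$. By Lemma~\ref{lem:cells} with $V'=0$, $C=\mathbb P(T)$ and $Y$ a point, the classes of codimension $J<m-1$ are multiples of $h^J$, and those of codimension $J=m-1$ have the form $\mu h^J+\mu'l$.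

Let $J=m-1$. If $T',T''$ are sums of isotropic lines, one from each plane, that differ in exactly one plane, then $\tau$ restricts on $T'+T''$ to a product of two independent linear forms, and (G1) gives $[\mathbb P(T')]+[\mathbb P(T'')]=h^J$. So changing the line in an odd number of planes replaces $l$ by $h^J-l$. The element $z=\sum z_j$ satisfies $z^2+z=\Delta$, so $z\notin K$, and some $g\in\operatorname{Gal}(K_s/K)$ has $g(z)=z+1$. This $g$ exchanges the two lines in an odd number of planes, so it sends $l$ to $h^J-l$; it fixes $h^J$ and $\gamma_{K_s}=\mu h^J+\mu'l$. Hence $\mu'(h^J-2l)=0$. Multiplying by $l$ and taking degrees gives $\mu'(1-2\deg(l^2))=0$, so $\mu'=0$.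
\end{proof}

\subsection*{Steenrod operations}
By Primozic \cite{Primozic}, for $Z$ smooth and quasi-projective over a field of characteristic $2$ there are additive operations $S^j:\operatorname{Ch}^m(Z)\to\operatorname{Ch}^{m+j}(Z)$, compatible with pull-backs, such that the total operation $S=\sum_jS^j$ is multiplicative, $S^0=\mathrm{id}$, and for $z\in\operatorname{Ch}^m(Z)$
\begin{equation}\label{eq:unstable}
S^m(z)=z^2,\qquad S^j(z)=0\ \text{ for }j>m .
\end{equation}
In particular $S(c_1)=c_1+c_1^2$ for the first Chern class $c_1$ of a line bundle. The operation $S$ commutes with push-forward only up to a Chern class of the relative tangent bundle. In the proof, and again in Section~\ref{sec:poly}, we use that the coefficient of $H^n$ in $(1+H)^{-n-1}$ is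
\begin{equation}\label{eq:central}
[H^n](1+H)^{-n-1}=(-1)^n\binom{2n}{n}\equiv\begin{cases}1&n=0,\\0&n>0\end{cases}\pmod2,
\end{equation}
where the parity follows from $\binom{2n}n=2\binom{2n-1}{n}$ for $n>0$.

\begin{proposition}\label{prop:RR}
Let $f:Z\to M$ be a projective morphism of smooth quasi-projective varieties and $T_f=T_Z-f^*T_M$. Then $S(f_*z)=f_*\bigl(c(-T_f)S(z)\bigr)$ for all $z\in\operatorname{Ch}(Z)$.
\end{proposition}

\begin{proof}
If the formula holds for $e$ and $g$, it holds for $g\circ e$, by the projection formula and $T_{g\circ e}=T_e+e^*T_g$. Since $f$ factors as a closed embedding $Z\to M\times\mathbb P^m$ followed by the projection, two cases suffice.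

\emph{The projection $f:M\times\mathbb P^m\to M$.} It is enough to take $z=f^*(y)h^j$ with $0\le j\le m$. Then $c(-T_f)S(z)=f^*S(y)\cdot h^j(1+h)^{j-m-1}$, whose push-forward is $S(y)$ times $[h^{m-j}](1+h)^{-(m-j)-1}$. By \eqref{eq:central} this is $S(y)$ for $j=m$ and $0$ for $j<m$, which agrees with $S(f_*z)$.

\emph{A closed embedding $f$ with normal bundle $\mathcal N$ of rank $n$.} Here $c(-T_f)=c(\mathcal N)$. We first treat the model case of the zero section $f_0:Z\to\mathbb P(\mathcal N\oplus1)$, with retraction $\rho$. Its image is the zero locus of the regular section induced by $1$ in the rank $n$ bundle $\mathcal Q=\rho^*(\mathcal N\oplus1)/\mathcal O(-1)$, and $f_0^*\mathcal Q=\mathcal N$. So $f_{0*}z=c_n(\mathcal Q)\rho^*z$ for all $z$. By the splitting principle, with Chern roots $w_j$, $S(c_n(\mathcal Q))=\prod(w_j+w_j^2)=c_n(\mathcal Q)c(\mathcal Q)$. Therefore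
\[
S(f_{0*}z)=c(\mathcal Q)\,c_n(\mathcal Q)\rho^*S(z)=c(\mathcal Q)f_{0*}S(z)=f_{0*}\bigl(c(\mathcal N)S(z)\bigr).
\]
The general case reduces to this one by deformation to the normal cone. Let $W$ be the blow-up of $M\times\mathbb P^1$ along $Z\times0$, let $G:Z\times\mathbb P^1\to W$ be the strict transform, with normal bundle $\mathcal N_G$, let $\tilde z$ be the pull-back of $z$ to $Z\times\mathbb P^1$, and put
\[
\omega=S(G_*\tilde z)-G_*\bigl(c(\mathcal N_G)S(\tilde z)\bigr)\in\operatorname{Ch}(W).
\]
The fiber of $W$ over $0$ is the divisor $\mathbb P(\mathcal N\oplus1)+\tilde M$, where $\tilde M$ is the blow-up of $M$ along $Z$. The image of $G$ is disjoint from $\tilde M$, so $\omega$ restricts to $0$ on $\tilde M$. It meets $\mathbb P(\mathcal N\oplus1)$ transversally in the zero section, so the restriction of $\omega$ to this divisor is $S(f_{0*}z)-f_{0*}(c(\mathcal N)S(z))=0$. Hence $\omega\cdot[W_0]=0$. Let $k:M\to W$ be the fiber over $\infty$. As $[W_0]=[W_\infty]$, we get $k_*k^*\omega=0$. The composite of $k$ with the proper map $W\to M$ is the identity, so $0=k^*\omega=S(f_*z)-f_*(c(\mathcal N)S(z))$.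
\end{proof}

For a smooth quadric $\hat X\subset\mathbb P^{n-1}$, the Euler sequence and the normal bundle $\mathcal O(2)$ give $c(T_{\hat X})=(1+h)^{n}(1+2h)^{-1}$, so $c(T_{\hat X})=(1+h)^n$ in $\operatorname{Ch}(\hat X)$.

\section{The smallest case: type $(3,2)$}\label{sec:example}

Suppose that $\varphi=[a_1,b_1]\perp[a_2,b_2]\perp[a_3,b_3]\perp\langle c_1,c_2\rangle$ is anisotropic with $\mathfrak i_1=2$; here $N=6$, $Q=2$, $x=t=1$. We derive a contradiction, quoting two geometric lemmas that are proved in the next sections. The quadric $X$ has dimension $6$, and the tower has $A_1=2$, $A_2=3$. Over $F(X)$ the quadric contains a line. Let $\Pi\in\operatorname{CH}_7(X\times X)$ be the class of its closure, where $X_{F(X)}$ is viewed as the generic fiber of the first projection, and consider the integers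
\[
m_0'=\tfrac12\deg(h_1h_2^6\,\Pi),\qquad m_2=\tfrac12\deg(h_1^4h_2^3\,\Pi).
\]

\emph{The number $m_0'$ is odd.} A line meets a hyperplane in one point, so $\mathrm{pr}_{1*}(h_2\Pi)=[X]$. Write $\mathrm{pr}_{2*}(h_1\Pi)=\varepsilon[X]$; then $m_0'=\varepsilon$. Lemma~\ref{lem:sym} states that these two multiplicities have the same parity.

\emph{The number $m_2$ is even.} Over $E_2$ we have $\varphi\simeq3\times\mathbb H\perp\varphi_2$ with $\varphi_2$ anisotropic, and a suitable linear section of $X$ of codimension $4$ is a pair of planes. Viewed as a correspondence, $\Pi$ sends each plane to a $3$-dimensional class on $X_{E_2}$, and the two degrees add up to $2m_2$. Lemma~\ref{lem:half} states that they are equal, and they are even by Lemma~\ref{lem:even}.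

\emph{The numbers $m_2$ and $m_0'$ have the same parity.} Let $\theta$ be a variable and
\[
\omega=[a_1,b_1]\perp[a_2,b_2]\perp[a_3,b_3]\perp\langle c_1\rangle,\qquad\tau=[a_1,b_1]\perp[a_2,b_2]\perp[a_3,b_3]\perp[c_1,\theta].
\]
Over $F(\theta)$, the form $\omega$ is a subform of codimension $1$ of both $\varphi$ and $\tau$. The form $\tau$ is anisotropic by Lemma~\ref{lem:generic}(b), and $\Delta=c_1\theta+\sum a_jb_j$ is not in $\wp(F(\theta))$, for a reason of degree given in Section~\ref{sec:steenrod}. Its quadric $\hat X$ is smooth of dimension $6$. Cutting $\Pi$ with the hyperplane of $\omega$ in both factors gives a class on $X_\omega\times X_\omega$, and we let $\pi\in\operatorname{CH}_5(\hat X\times\hat X)$ be its image. Then $m_0'=\frac12\deg(h_2^5\pi)$ and $m_2=\frac12\deg(h_1^3h_2^2\pi)$.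

The gain is that $c(T_{\hat X})=(1+h)^8=1+h^8=1$ in $\operatorname{Ch}(\hat X)$, so $S$ commutes with both push-forwards $\hat X\times\hat X\to\hat X$. Let $\gamma=\mathrm{pr}_{1*}(h_2^2\pi)$, of codimension $3$, and $\gamma'=\mathrm{pr}_{2*}\pi$, of codimension $1$. By Lemma~\ref{lem:arf} and comparison of degrees, $\gamma=m_2h^3$ and $\gamma'=m_0'h$ over a separable closure. Since $S(h_2^2)=h_2^2+h_2^4$, the $0$-dimensional part of $S(\gamma)=\mathrm{pr}_{1*}\bigl((h_2^2+h_2^4)S(\pi)\bigr)$ gives, in $\mathbb Z/2$,
\[
m_2^2=\tfrac12\deg(\gamma^2)=\tfrac12\deg S^3(\gamma)=\tfrac12\deg\bigl(h_2^2S^3(\pi)\bigr)+\tfrac12\deg\bigl(h_2^4S^1(\pi)\bigr).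
\]
Now compute the right side through the second projection. The first term is $\frac12\deg(h^2S^3(\gamma'))=0$ by \eqref{eq:unstable}, and the second is $\frac12\deg(h^4S^1(\gamma'))=\frac12\deg(h^4\gamma'^2)=m_0'^2$. So $m_2\equiv m_0'\pmod 2$, which is the contradiction.

In general, two things change. The class $c(T_{\hat X})$ need not be trivial, so the test class $h_2^2+h_2^4$, which could be evaluated through both projections, must be replaced by a polynomial constructed in Section~\ref{sec:poly}. The resulting relation then contains further terms, which need not be even individually; they are paired by a reflection in each shell, and the terms fixed by the reflection are handled by induction.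

\section{Half-degrees as degrees}\label{sec:half}

In this section and the next, $\varphi$ is an anisotropic form over $F$ on $V$, of type $(r,s)$ with $r,s\ge1$, and $i=\mathfrak i_1(\varphi)$. Let $X=X_\varphi$, $D=\dim X=2r+s-2$, and let $U=X\setminus\mathbb P(\operatorname{rad})$ be the smooth locus, with diagonal $\delta$. For \emph{any} class $\Pi\in\operatorname{CH}_{D+i-1}(X\times X)$ and $0\le b\le r-1$ put
\[
m_b(\Pi)=\tfrac12\deg\bigl(h_1^{D-b}h_2^{\,b+i-1}\Pi\bigr),\qquad m_b'(\Pi)=m_b(\Pi^t)=\tfrac12\deg\bigl(h_1^{\,b+i-1}h_2^{D-b}\Pi\bigr).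
\]
These are integers by Lemma~\ref{lem:parity}(a), and the degrees may be computed over any extension field.

Over a field where $X$ has points of odd degree, the parity of a half-degree is hard to control directly. We therefore express $m_b$ as an honest degree, by letting $\Pi$ act as a correspondence on a linear subspace. The action requires a diagonal Gysin map, so it is defined for cycles in the smooth locus. For $L/F$, a proper $L$-scheme $Z$ with a morphism $Z\to U_L$ and $\alpha\in\operatorname{CH}_a(Z)$, put
\[
\alpha\cdot\Pi=\delta^!\bigl(\alpha\times\Pi|_{U\times X}\bigr)\in\operatorname{CH}_{a+i-1}(Z\times X_L),\qquad\Pi_*\alpha=\mathrm{pr}_{2*}(\alpha\cdot\Pi)\in\operatorname{CH}_{a+i-1}(X_L),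
\]
where $\delta^!$ is taken with respect to the morphism $Z\times U_L\times X_L\to U_L\times U_L$.

\begin{lemma}\label{lem:half}
Let $L/F$ be an extension over which $\varphi_{ql}$ is anisotropic, let $W\subset V_L$ be totally isotropic of dimension $b+1$, and let $l=\mathbb P(W)$. Then $l\subset U_L$ and $\deg\Pi_*[l]=m_b(\Pi)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:ti}(b), $W\cap\operatorname{rad}=0$. We work over $L$.

\emph{A linear section consisting of two linear spaces.} Write $W=W_0\oplus Lw$. Since $W$ injects into $V/\operatorname{rad}$, on which $\mathfrak b$ is nondegenerate, there is $v$ with $\mathfrak b(v,W_0)=0$ and $\mathfrak b(v,w)=1$. Replacing $v$ by $v+\varphi(v)w$ we obtain $\varphi(v)=0$. Then $\varphi(w_0+\xi w+\eta v)=\xi\eta$ for $w_0\in W_0$. Let $\iota:\Lambda\to\mathbb P(V)$ be the inclusion of $\Lambda=\mathbb P(W\oplus Lv)$, of codimension $(D+1)-(b+1)=D-b$. By (G1), $\iota^![X]=[l]+[l^*]$ with $l^*=\mathbb P(W_0\oplus Lv)$, and $l^*\subset U$ because $W_0\oplus Lv$ is also totally isotropic. Let $\iota^!$ act through the first factor. Since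 $X\cap\Lambda\subset U$, (G2) and the commutativity of Gysin maps give
\[
\iota^!\Pi=\iota^!\delta^!\bigl([U]\times\Pi|_{U\times X}\bigr)=\delta^!\bigl(\iota^![U]\times\Pi|_{U\times X}\bigr)=\delta^!\bigl(([l]+[l^*])\times\Pi|_{U\times X}\bigr)
\]
in $\operatorname{CH}((l\cup l^*)\times X)$. Applying $h_2^{b+i-1}$ and taking degrees yields the equality of integers
\[
2m_b(\Pi)=\deg\Pi_*[l]+\deg\Pi_*[l^*].
\]

\emph{The two summands are equal.} We join $l$ to $l^*$ by a family of linear spaces inside $U$; this is where $s\ge1$ is used. Take $e\in\operatorname{rad}$ with $c=\varphi(e)\ne0$. On the span of $w,v,e$ the form is $\xi\eta+c\zeta^2$, which defines a smooth conic $C$ through the rational points $[w]$ and $[v]$. Let $y=\xi w+\eta v+\zeta e$ represent a geometric point of $C$. Then $\varphi(y)=0$ and $\mathfrak b(W_0,y)=0$, so $W_0$ and $y$ span a totally isotropic subspace. Suppose $w_0+\alpha y\in\operatorname{rad}$. Pairing with $w$ and with $v$ gives $\alpha\eta=\alpha\xi=0$. If $\alpha\ne0$, then $\xi=\eta=0$, hence $c\zeta^2=0$ and $y=0$, which is impossible. So $\alpha=0$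 and $w_0\in W\cap\operatorname{rad}=0$. Thus the span has dimension $b+1$ and meets $\operatorname{rad}$ trivially, and these spaces form a $\mathbb P^b$-bundle $\mathcal W\to C$ with a morphism $\mathcal W\to U$.

The class $h_2^{b+i-1}([\mathcal W]\cdot\Pi)$ on $\mathcal W\times X$ has dimension $1$, so its push-forward to $C$ is $n[C]$ for an integer $n$. Let $y\in C$ be a rational point, viewed as a regular embedding. The map $y^!$ commutes with $\delta^!$, with $h_2$ and with the push-forward, and $y^![\mathcal W]=[\mathcal W_y]$, $y^![C]=[y]$. Hence $\deg\Pi_*[\mathcal W_y]=n$. The fibers over $[w]$ and $[v]$ are $l$ and $l^*$.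
\end{proof}

\section{Symmetry of multiplicities and reflection in the shells}\label{sec:shells}

\subsection*{The symmetry lemma}
Let $\psi$ be anisotropic over $K$ of type $(\rho,s)$ with $\rho,s\ge1$. Let $P=X_\psi$, $D'=\dim P$ and $n=\mathfrak i_1(\psi)\le\rho$. For $\beta\in\operatorname{CH}_{D'+n-1}(P\times P)$ define the \emph{multiplicity} $\operatorname{mult}(\beta)\in\mathbb Z$ by
\[
\mathrm{pr}_{1*}\bigl(h_2^{n-1}\beta\bigr)=\operatorname{mult}(\beta)\,[P].
\]
It is the degree of the restriction of $\beta$ to the generic point of the first factor. As $P$ is geometrically integral, the definition makes sense over any extension of $K$ and is compatible with base change.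

\begin{lemma}\label{lem:sym}
$\operatorname{mult}(\beta)\equiv\operatorname{mult}(\beta^t)\pmod2$ for all $\beta\in\operatorname{CH}_{D'+n-1}(P\times P)$.
\end{lemma}

The idea is to compute a trace. The intersection of $\beta$ with the diagonal has even degree because $P$ is anisotropic. Over $K(P)$ the Chow group of $P\times P$ has explicit generators, and on them the trace is the sum of the two multiplicities.

\begin{proof}
Let $U_P$ be the smooth locus of $P$ and $\delta$ its diagonal. Over any extension of $K$ over which $\psi_{ql}$ is anisotropic, Lemma~\ref{lem:parity}(b) allows us to define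
\[
\operatorname{tr}(\beta)=\deg\bigl(h^{n-1}\delta^!(\beta|_{U_P\times U_P})\bigr)\in\mathbb Z/2 .
\]
This is additive and compatible with base change, and $\operatorname{tr}(\beta^t)=\operatorname{tr}(\beta)$. For $\beta$ defined over $K$ we have $\operatorname{tr}(\beta)=0$ by Lemma~\ref{lem:parity}(a). Let $L=K(P)$. It suffices to prove
\begin{equation}\label{eq:trace}
\operatorname{tr}(\beta)=\operatorname{mult}(\beta)+\operatorname{mult}(\beta^t)\quad\text{in }\mathbb Z/2
\end{equation}
for all $\beta\in\operatorname{CH}_{D'+n-1}(P_L\times P_L)$. From now on we work over $L$.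

Write $\psi_L\simeq n\times\mathbb H\perp\psi'$ with $\psi'$ anisotropic, and take $T,T^-,V'$ as in Lemma~\ref{lem:cells}. Let $C=P\cap\mathbb P(T\oplus V')$ and $C^-=P\cap\mathbb P(T^-\oplus V')$. These are proper closed subsets of $P$, and $C\cap C^-=X_{\psi'}$. Apply Lemma~\ref{lem:cells} to the first factor of $P\times P$, and then, with $T$ and $T^-$ exchanged, to the second factor of $C\times P$. It follows that $\operatorname{CH}_{D'+n-1}(P\times P)$ is generated by
\begin{itemize}
\item[(I)] the classes $h^a[P]\times y$ with $0\le a<n$, $y\in\operatorname{CH}_{a+n-1}(P)$, and their transposes;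
\item[(II)] the classes supported on $C\times C^-$.
\end{itemize}
Both sides of \eqref{eq:trace} are invariant under transposition.

Let $\beta=h^a[P]\times y$. By (G2), $\delta^!\beta=h^ay|_{U_P}$, so $\operatorname{tr}(\beta)=\deg y$ modulo $2$. Since $s\ge1$, we have $D'=2\rho+s-2>2n-2\ge a+n-1$; thus $y$ is supported on a proper closed subset of $P$, and $\operatorname{mult}(\beta^t)=0$. If $a=0$, then $\operatorname{mult}(\beta)=\deg y$. If $a>0$, then $\operatorname{mult}(\beta)=0$ because $h^a[P]$ is supported on a proper closed subset, and $\deg y$ is even by Lemma~\ref{lem:even}, as $\dim y=a+n-1\ge n$. In both cases \eqref{eq:trace} holds.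

Let $\beta$ be supported on $C\times C^-$. Both multiplicities vanish. The class $\delta^!\beta$ comes from $U_P\cap C\cap C^-$, an open subset of $X_{\psi'}$, so $h^{n-1}\delta^!\beta$ extends to a $0$-cycle supported on $X_{\psi'}$. Its degree is even since $\psi'$ is anisotropic. Using opposite subspaces $T$ and $T^-$ in the two factors is what makes this intersection anisotropic.
\end{proof}

Over $K(P)$ choose a totally isotropic subspace $W_\psi$ of dimension $n$, and let $\Gamma_\psi\subset P\times P$ be the closure of $\mathbb P(W_\psi)\subset P_{K(P)}$, the generic fiber of the first projection. Then $\dim\Gamma_\psi=D'+n-1$ and $\operatorname{mult}[\Gamma_\psi]=1$. By Lemma~\ref{lem:sym},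
\begin{equation}\label{eq:eps}
\mathrm{pr}_{2*}\bigl(h_1^{n-1}[\Gamma_\psi]\bigr)=\varepsilon[P]\quad\text{with $\varepsilon$ odd.}
\end{equation}

\subsection*{Shells}
For $\psi=\varphi$ we have $m_0(\Pi)=\operatorname{mult}(\Pi)$, so Lemma~\ref{lem:sym} says $m_0\equiv m_0'$. Part (b) of the next proposition transports this symmetry to every step of the splitting tower of Section~\ref{sec:forms}. In the $k$-th shell, the top $i-1$ values of $b$ (or all values, if the shell is shorter) give even numbers, and the remaining values are exchanged by the reflection in their midpoint.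

\begin{proposition}\label{prop:shells}
Let $\Pi\in\operatorname{CH}_{D+i-1}(X\times X)$, $m_b=m_b(\Pi)$, $m_b'=m_b'(\Pi)$, and $0\le k<\mathfrak h$.
\begin{itemize}
\item[(a)] If $A_k\le b<A_{k+1}$ and $b>A_{k+1}-i$, then $m_b$ and $m_b'$ are even.
\item[(b)] If $A_k\le b\le A_{k+1}-i$, put $b^\circ=A_k+A_{k+1}-i-b$. Then $A_k\le b^\circ\le A_{k+1}-i$ and $m_b\equiv m'_{b^\circ}\pmod2$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Over $L=E_{k+1}$ the quadric contains a linear space $l$ of dimension $b<A_{k+1}$. By Lemma~\ref{lem:half}, $m_b$ is the degree of $\Pi_*[l]\in\operatorname{CH}_{b+i-1}(X_L)$, and this is even by Lemma~\ref{lem:even}, since $b+i-1\ge A_{k+1}$. For $m_b'$ apply this to $\Pi^t$.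

(b) We work over $K=E_k$. Put $A=A_k$, $\psi=\varphi_k$, $P=X_\psi$, $D'=\dim P=D-2A$, $n=n_k$, $B=A_{k+1}-1=A+n-1$, and $L=K(P)=E_{k+1}$. To apply Lemma~\ref{lem:sym} to $\psi$ we must turn $\Pi$ into a correspondence from $P$ to $P$. We compose it on both sides with correspondences between $P$ and $X$ whose generic fibers over $P$ are linear spaces.

\emph{The correspondences $\lambda_a$.} Let $T$ be spanned by one isotropic vector from each plane of $A\times\mathbb H$, and let $C=X\cap\mathbb P(T\oplus V_\psi)$. It is defined in $\mathbb P(T\oplus V_\psi)$ by the irreducible polynomial $\psi$, so it is integral, and $[C]=h^A[X]$ by (G1). Let $p:\mathcal E\to P$ be the $\mathbb P^A$-bundle whose fiber over a point $[v']$ is the projective space of the span of $T$ and $v'$, and let $g:\mathcal E\to X$ be the tautological map. It maps onto $C$ and is an isomorphism over $C\setminus\mathbb P(T)$. Put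
\[
\lambda=(1\times g)_*(1\times p)^*[\Gamma_\psi]\in\operatorname{CH}_{D'+B}(P\times X),\qquad\lambda_a=h_2^{B-a}\lambda\in\operatorname{CH}_{D'+a}(P\times X)\quad(0\le a\le B).
\]
At the generic point of $P$, $\lambda$ restricts to $g_*p^*[\mathbb P(W_\psi)]=[\mathbb P(T\oplus W_\psi)]$, the class of a totally isotropic linear space of dimension $B$. Hence
\begin{equation}\label{eq:lam1}
\text{$\lambda_a$ restricts to $[l_a]$, with $l_a\subset U_L$ linear of dimension $a$.}
\end{equation}
By \eqref{eq:eps}, $\mathrm{pr}_{X*}(h_1^{n-1}\lambda)=g_*p^*(\varepsilon[P])=\varepsilon[C]=\varepsilon h^A[X]$. Since $A+B-b^\circ=b+i-1$, this gives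
\begin{equation}\label{eq:lam2}
\mathrm{pr}_{X*}\bigl(h_1^{n-1}\lambda_{b^\circ}\bigr)=\varepsilon h^{\,b+i-1}[X].
\end{equation}

\emph{The composite.} With the Gysin map of $\delta\times\delta:U^2\to U^4$, let
\[
\Theta=(\delta\times\delta)^!\bigl(\lambda_b|_{P\times U}\times\Pi|_{U\times U}\times\lambda_{b^\circ}^t|_{U\times P}\bigr)\in\operatorname{CH}(P\times U\times U\times P).
\]
Because $b+b^\circ=2A+n-i$ and $D=D'+2A$, its dimension is
\[
(D'+b)+(D+i-1)+(D'+b^\circ)-2D=D'+n-1 .
\]
Extend $\Theta$ to a class on $P\times X\times X\times P$ and let $\beta\in\operatorname{CH}_{D'+n-1}(P\times P)$ be the push-forward of the extension.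

\emph{The multiplicities.} Let $\Theta_L\in\operatorname{CH}_{n-1}(U_L\times U_L\times P_L)$ be the restriction of $\Theta$ to the generic point of the first factor. The integer $\operatorname{mult}(\beta)$ is the degree of a $0$-cycle on $X_L\times X_L\times P_L$ that extends $h_P^{n-1}\Theta_L$, where $h_P$ is the hyperplane class of the last factor. Since $\varphi_{ql}$ is anisotropic over $L$, Lemma~\ref{lem:parity}(b) shows that its parity is $\deg(h_P^{n-1}\Theta_L)$, and we may compute this after pushing forward along the proper factor $P_L$. By \eqref{eq:lam1}, $\Theta_L=(\delta\times\delta)^!([l_b]\times\Pi\times\lambda_{b^\circ}^t)$. By \eqref{eq:lam2}, the push-forward of $h_P^{n-1}\Theta_L$ to $U_L\times U_L$ is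
\[
(\delta\times\delta)^!\bigl([l_b]\times\Pi|_{U\times U}\times\varepsilon h^{b+i-1}[U]\bigr)=\varepsilon\,h_2^{b+i-1}\,\delta^!\bigl([l_b]\times\Pi|_{U\times U}\bigr),
\]
where the second diagonal was removed by (G2). This is the restriction of the $0$-cycle $\varepsilon h_2^{b+i-1}([l_b]\cdot\Pi)$ on $l_b\times X_L$, of degree $\varepsilon m_b$ by Lemma~\ref{lem:half}. So $\operatorname{mult}(\beta)\equiv\varepsilon m_b$.

Reversing the order of the four factors turns $\Theta$ into the class built in the same way from $(b^\circ,\Pi^t)$ in place of $(b,\Pi)$, because $(b^\circ)^\circ=b$, and it turns $\beta$ into $\beta^t$. Hence $\operatorname{mult}(\beta^t)\equiv\varepsilon m_{b^\circ}(\Pi^t)=\varepsilon m'_{b^\circ}$. Lemma~\ref{lem:sym} and the oddness of $\varepsilon$ give $m_b\equiv m'_{b^\circ}$.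
\end{proof}

\section{A symmetric polynomial}\label{sec:poly}

In the next section, Proposition~\ref{prop:RR} for one projection evaluates test classes that have the shape $Y^\beta(1+H)^{-(n+1)}$ in the variable of the fiber, where $Y=H+H^2$ comes from $S$ and $(1+H)^{-(n+1)}$ from the tangent bundle, and that are polynomials of bounded degree in the other variable. To use both projections we need a class that has both shapes in each variable. The following lemma provides it.

In $\mathbb F_2[[H]]$ put $Y=H+H^2=H(1+H)$. Then $\mathbb F_2[[H]]=\mathbb F_2[[Y]]$ and $(H^{m})=(Y^{m})$ for all $m$. The coefficient of $Y^n$ in $f$ is given by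
\begin{equation}\label{eq:res}
[Y^n]f=[H^n]\,f\cdot(1+H)^{-n-1}.
\end{equation}
Indeed, both sides are linear and depend only on $f$ modulo $H^{n+1}$, and for $f=Y^j$ with $j\le n$ the right side is $[H^{n-j}](1+H)^{-(n-j)-1}$, which is $1$ for $j=n$ and $0$ for $j<n$ by \eqref{eq:central}.

\begin{lemma}\label{lem:G}
Let $n\ge1$ and $\nu=\lfloor(n-1)/2\rfloor$. There is a symmetric matrix $(\rho_{\alpha\beta})_{0\le\alpha,\beta\le\nu}$ over $\mathbb F_2$ such that for each $\beta\le\nu$ the polynomial $G_\beta(Y)=\sum_\alpha\rho_{\alpha\beta}Y^\alpha$ satisfies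
\[
G_\beta(Y)\,(1+H)^{-(n+1)}\equiv F_\beta(H)\pmod{H^{n+1}}
\]
with $F_\beta$ a monic polynomial of degree $n-1-2\beta$.
\end{lemma}

\begin{proof}
Let $R=\mathbb F_2[[H]]/(H^{n+1})=\mathbb F_2[[Y]]/(Y^{n+1})$, with the pairing $\langle f,g\rangle=[Y^n](fg)$. It satisfies $\langle Y^j,Y^m\rangle=\delta_{j+m,n}$ for $0\le j,m\le n$. We use two bases of $R$. The first is $1,Y,\dots,Y^n$. The second consists of the $Y^j$ with $2j\le n$ and the $HY^\beta$ with $\beta\le\nu$; these are monic polynomials in $H$, one of each degree from $0$ to $n$. Let $\kappa_\beta(f)$ be the coefficient of $HY^\beta$ when $f$ is expanded in the second basis. By triangularity with respect to the degree,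
\begin{equation}\label{eq:kappa}
\kappa_\beta(H^q)=0\ \text{ for }q\le2\beta,\qquad\kappa_\beta(H^{2\beta+1})=1 .
\end{equation}
Define $\rho_{\alpha\beta}=\kappa_\beta(Y^{n-\alpha})$ for $\alpha,\beta\le\nu$.

\emph{Symmetry.} Write $Y^{n-\alpha}=R_\alpha+\sum_\beta\rho_{\alpha\beta}HY^\beta$ in $R$, with $R_\alpha$ a combination of the $Y^j$, $2j\le n$. Pair with $Y^\gamma$, $\gamma\le\nu$. As $j+\gamma\le n/2+(n-1)/2<n$, we have $\langle R_\alpha,Y^\gamma\rangle=0$, and so $\delta_{\alpha\gamma}=\sum_\beta\rho_{\alpha\beta}M_{\beta\gamma}$ with $M_{\beta\gamma}=[Y^n](HY^{\beta+\gamma})$. Thus $\rho$ is the inverse of the symmetric matrix $M$.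

\emph{The congruence.} We claim that $\langle G_\beta,f\rangle=\kappa_\beta(f)$ for all $f\in R$. Take $f=Y^m$ with $0\le m\le n$. If $n-m\le\nu$, both sides equal $\rho_{n-m,\beta}$. If $n-m\ge\nu+1$, the left side is $0$; moreover $2(n-m)\ge2\nu+2\ge n$ gives $2m\le n$, so $Y^m$ belongs to the second basis and the right side is $0$ as well. For $0\le p\le n$, \eqref{eq:res} now gives
\[
[H^p]\,G_\beta(1+H)^{-n-1}=[H^n]\,H^{n-p}G_\beta(1+H)^{-n-1}=\langle G_\beta,H^{n-p}\rangle=\kappa_\beta(H^{n-p}).
\]
By \eqref{eq:kappa} this is $0$ for $p\ge n-2\beta$ and $1$ for $p=n-1-2\beta$.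
\end{proof}

We put $G(Y_1,Y_2)=\sum_{\alpha,\beta}\rho_{\alpha\beta}Y_1^\alpha Y_2^\beta$. By the symmetry of $\rho$,
\begin{equation}\label{eq:Gsym}
G=\sum_\beta G_\beta(Y_1)Y_2^\beta=\sum_\alpha Y_1^\alpha G_\alpha(Y_2).
\end{equation}

\begin{example}
The sum $Y+Y^2+Y^4+\cdots$ telescopes to $H$, so $M_{\beta\gamma}=1$ exactly when $n-\beta-\gamma$ is a power of $2$. For $n=1$ and $n=2$ this gives $G=1$; indeed $(1+H)^{-2}\equiv1$ modulo $H^2$ and $(1+H)^{-3}\equiv1+H$ modulo $H^3$. For $n=3$ the matrix $M$ has rows $(0,1)$, $(1,1)$, so $G=1+Y_1+Y_2$; here $(1+H)^{-4}\equiv1$ modulo $H^4$, $F_0=1+H+H^2$ and $F_1=1$.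
\end{example}

\section{The Steenrod relation}\label{sec:steenrod}

In this section $\varphi$ is a \emph{counterexample} to Theorem~\ref{thm:main}: with $N=\operatorname{Izhdim}(\varphi)$, $Q=2^u$ and $i,x,t$ as there, we assume $s<Q+i$ and $t<i$. Theorem~\ref{thm:HT} gives $i\le Q$ and Lemma~\ref{lem:ff} gives $i\le r$. So \eqref{eq:num} holds, and $Q\ge2$, $x\ge1$, $s\ge2$ by Lemma~\ref{lem:num}(c). In particular Sections~\ref{sec:half} and \ref{sec:shells} apply. Note that $D=N+i-2$ and $xQ=r-t\le r-1$.

\begin{proposition}\label{prop:steenrod}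
Let $\Pi\in\operatorname{CH}_{D+i-1}(X\times X)$ and $\nu=\lfloor(x-1)/2\rfloor$. Then
\[
\sum_{\beta=0}^{\nu}m_{(2\beta+1)Q}(\Pi)\equiv\sum_{\alpha=0}^{\nu}m'_{2\alpha Q}(\Pi)\pmod2 .
\]
\end{proposition}

\begin{proof}
\emph{The smooth quadric.} All the numbers $m_b,m_b'$ involve at least $h_1^{i-1}h_2^{i-1}$, so nothing is lost by restricting $\Pi$ to a subform of codimension $i-1$. We choose the subform so that it embeds in a nonsingular form whose dimension is divisible by $2Q$. With $\varphi$ written as in the introduction, let
\[
\omega=[a_1,b_1]\perp\dots\perp[a_{xQ+1},b_{xQ+1}]\perp\langle a_{xQ+2},\dots,a_r\rangle\perp\langle c_1,\dots,c_{Q-t}\rangle .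
\]
This makes sense because $0\le Q-t\le s$: by \eqref{eq:num}, $s-(Q-t)=i-t\ge0$. We have deleted one basis vector from each of $t-1$ planes and $i-t$ of the $c_j$, so $\omega$ has codimension $i-1$ in $\varphi$ and type $(xQ+1,Q-1)$. Let $e_1,\dots,e_{Q-1}$ be its quasilinear entries; there is at least one, as $Q\ge2$. Over $F_1=F(\theta_1,\dots,\theta_{Q-1})$ let $\tau$ be obtained from $\omega$ by replacing each $\langle e_j\rangle$ with $[e_j,\theta_j]$. Then $\omega$ is a subform of $\tau$, and $\dim\tau=2(xQ+1)+2(Q-1)=2(x+1)Q$. Replacing the $\langle e_j\rangle$ one at a time, we see from Lemma~\ref{lem:generic}(b) that $\tau$ is anisotropic. Its element $\Delta$ is $e_1\theta_1$ plus an element of $K=F(\theta_2,\dots,\theta_{Q-1})$. If $\Delta=f^2+f$ with $f\in K(\theta_1)$, then $f$ is integral over $K[\theta_1]$, hence a polynomial, and $f^2+f$ is constant or of even degree; but $\Delta$ has degree $1$. So Lemma~\ref{lem:arf} applies to the smooth anisotropic quadric $\hat X=X_\tau$, of dimension $\hat D=2(x+1)Q-2$.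

\emph{The cycle $\pi$.} Apply to $\Pi_{F_1}$ the Gysin map of $\mathbb P(V_\omega)\times\mathbb P(V_\omega)\subset\mathbb P(V)\times\mathbb P(V)$, which gives a class on $X_\omega\times X_\omega$, and push it forward to $\pi\in\operatorname{CH}_d(\hat X\times\hat X)$, where
\[
d=D+i-1-2(i-1)=N-1=(2x+1)Q-1 .
\]
By (G1), $\deg(h_1^ah_2^b\pi)=\deg(h_1^{a+i-1}h_2^{b+i-1}\Pi)$ for $a+b=d$. Since $d-b+i-1=D-b$,
\begin{equation}\label{eq:mpi}
\tfrac12\deg(h_1^{d-b}h_2^b\,\pi)=m_b,\qquad\tfrac12\deg(h_1^bh_2^{d-b}\,\pi)=m_b'\qquad(0\le b\le xQ).
\end{equation}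

\emph{The functional $\mathcal L$.} For $f\in\mathbb F_2[[h_1,h_2]]$ let $\mathcal L(f)\in\mathbb Z/2$ be $\frac12\deg$ of the $0$-dimensional part of $f\cdot S(\pi)\in\operatorname{Ch}(\hat X\times\hat X)$. It is well defined by Lemma~\ref{lem:parity}(a), it is additive, and it kills monomials of degree greater than $d$. Put $q=2Q$ and, for $j=1,2$,
\[
H_j=h_j^q,\qquad y_j=h_j+h_j^2,\qquad Y_j=H_j+H_j^2=y_j^q .
\]
As $q$ is a power of $2$, $c(T_{\hat X})=(1+h)^{q(x+1)}=(1+h^q)^{x+1}$ in $\operatorname{Ch}(\hat X)$. We claim that for $0\le b\le xQ$ and $a\ge0$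
\begin{equation}\label{eq:claim1}
\mathcal L\bigl(h_1^a\,y_2^b\,(1+H_2)^{-(x+1)}\bigr)=\begin{cases}0&\text{if }a+2b<xq,\\ m_b&\text{if }a+2b=xq,\end{cases}
\end{equation}
\begin{equation}\label{eq:claim2}
\mathcal L\bigl(y_1^b\,(1+H_1)^{-(x+1)}\,h_2^a\bigr)=\begin{cases}0&\text{if }a+2b<xq,\\ m_b'&\text{if }a+2b=xq.\end{cases}
\end{equation}
Let $\gamma=\mathrm{pr}_{1*}(h_2^b\pi)\in\operatorname{CH}_e(\hat X)$ with $e=d-b$. Its codimension is
\[
J=\hat D-d+b=Q-1+b\le(x+1)Q-1=\hat D/2 .
\]
Proposition~\ref{prop:RR} for $\mathrm{pr}_1$ and $S(h_2^b)=y_2^b$ give $S(\gamma)=\mathrm{pr}_{1*}\bigl(y_2^b(1+H_2)^{-(x+1)}S(\pi)\bigr)$. So the left side of \eqref{eq:claim1} is $\frac12\deg(h^aS^{e-a}(\gamma))$. We have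
\[
(e-a)-J=d-Q+1-a-2b=xq-(a+2b).
\]
If $a+2b<xq$, then $S^{e-a}(\gamma)=0$ by \eqref{eq:unstable}. If $a+2b=xq$, then $S^{e-a}(\gamma)=\gamma^2$ in $\operatorname{Ch}(\hat X)$, and the left side is the class modulo $2$ of the integer $\frac12\deg(h^a\gamma^2)$, which may be computed over a separable closure. There $\gamma=\mu h^J$ by Lemma~\ref{lem:arf}, so $m_b=\frac12\deg(h^e\gamma)=\mu$ by \eqref{eq:mpi}, and $\frac12\deg(h^a\gamma^2)=\mu^2\equiv\mu$ because $a+2J=e+J=\hat D$. This proves \eqref{eq:claim1}. Formula \eqref{eq:claim2} is \eqref{eq:claim1} for $\pi^t$, since $S(\pi^t)=S(\pi)^t$.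

\emph{One class, two expansions.} Take $G$ and $F_\beta$ from Lemma~\ref{lem:G} with $n=x$, and let
\[
\Omega=\mathcal L\bigl(y_2^Q\,G(Y_1,Y_2)\,(1+H_1)^{-(x+1)}(1+H_2)^{-(x+1)}\bigr).
\]
Multiples of $H_1^{x+1}$ or $H_2^{x+1}$ consist of monomials of degree at least $q(x+1)>d$ and are killed by $\mathcal L$. The first expansion in \eqref{eq:Gsym}, with $y_2^QY_2^\beta=y_2^{(2\beta+1)Q}$, gives
\[
\Omega=\sum_{\beta=0}^\nu\mathcal L\bigl(F_\beta(H_1)\,y_2^{(2\beta+1)Q}(1+H_2)^{-(x+1)}\bigr).
\]
Here $b=(2\beta+1)Q\le xQ$. A monomial $H_1^{a'}$ of $F_\beta$ has $a'\le x-1-2\beta$, so $qa'+2b=q(a'+2\beta+1)\le xq$, with equality only for the leading term. By \eqref{eq:claim1}, $\Omega=\sum_\beta m_{(2\beta+1)Q}$. The second expansion in \eqref{eq:Gsym}, with $Y_1^\alpha=y_1^{2\alpha Q}$ and $y_2^Q=h_2^Q+h_2^q$, gives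
\[
\Omega=\sum_{\alpha=0}^\nu\mathcal L\bigl(y_1^{2\alpha Q}(1+H_1)^{-(x+1)}\,(h_2^Q+h_2^{q})F_\alpha(h_2^q)\bigr).
\]
Here $b=2\alpha Q\le xQ$, and the polynomial in $h_2$ is monic of degree $q+q(x-1-2\alpha)=xq-2b$. By \eqref{eq:claim2} only its leading term contributes, and $\Omega=\sum_\alpha m'_{2\alpha Q}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

The three conclusions are equivalent by Theorem~\ref{thm:HT} and Lemma~\ref{lem:num}(b). We argue by induction on $r$, over all fields of characteristic $2$ at once. Assume the theorem for all smaller values of $r$, and suppose that $\varphi$ is a counterexample, with notation as in Section~\ref{sec:steenrod}. Let $\Pi=[\Gamma_\varphi]$, $m_b=m_b(\Pi)$, $m_b'=m_b'(\Pi)$. Since $\mathrm{pr}_{1*}(h_2^{i-1}\Pi)=[X]$,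
\begin{equation}\label{eq:m0}
m_0=\tfrac12\deg[X]=1 .
\end{equation}

Because $t<i$, every $k<\mathfrak h$ satisfies
\begin{equation}\label{eq:top}
A_{k+1}-i\le r-i<r-t=xQ .
\end{equation}
Applied to the shell that contains $xQ$, this shows by Proposition~\ref{prop:shells}(a) that $m'_{xQ}$ is even. The sums in Proposition~\ref{prop:steenrod} run over all odd, respectively all even, multiples $zQ$ with $0\le z\le x$, except for $z=x$ when $x$ is even. We may add the missing term and obtain
\begin{equation}\label{eq:sum}
\sum_{\substack{0\le z\le x\\ z\text{ odd}}}m_{zQ}+\sum_{\substack{0\le z\le x\\ z\text{ even}}}m'_{zQ}\equiv0\pmod2 .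
\end{equation}
We group the terms by shells. By Proposition~\ref{prop:shells}(a), in the $k$-th shell only the indices in
\[
\mathcal B_k=\{b\in Q\mathbb Z:\ A_k\le b\le A_{k+1}-i\}
\]
can contribute, and by \eqref{eq:top} all elements of $\mathcal B_k$ occur in \eqref{eq:sum}. Suppose $\mathcal B_k\ne\emptyset$ and let $w=v_2(N_k)$. For $b\in\mathcal B_k$, \eqref{eq:Nk} gives $b+b^\circ=N-N_k$. Hence
\[
b-b^\circ=N_k-(N-2b),\qquad v_2(N-2b)=u,\qquad|b-b^\circ|\le n_k-i<n_k\le2^w .
\]
The second relation holds because $N$ is an odd multiple of $Q$ and $2b$ an even one, and the last inequality is Theorem~\ref{thm:HT} for $\varphi_k$. There are three cases.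
\begin{itemize}
\item If $w<u$, then $v_2(b-b^\circ)=w$, so $|b-b^\circ|\ge2^w$. This case does not occur.
\item If $w>u$, then $v_2(b-b^\circ)=u$. So $b\mapsto b^\circ$ is an involution of $\mathcal B_k$ that changes the parity of $b/Q$. By Proposition~\ref{prop:shells}(b), each term $m_b$ with $b/Q$ odd cancels the term $m'_{b^\circ}$, and these pairs exhaust $\mathcal B_k$. The shell contributes $0$ to \eqref{eq:sum}.
\item If $w=u$, then $2Q$ divides $b-b^\circ$ and $|b-b^\circ|<Q$, so $b=b^\circ=(N-N_k)/2$. Thus $\mathcal B_k$ has a single element $b_k$, and $m_{b_k}\equiv m'_{b_k}$. The shell contributes $m_{b_k}$.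
\end{itemize}
For $k=0$ we have $\mathcal B_0=\{0\}$ and $N_0=N$, so the contribution is $m_0=1$ by \eqref{eq:m0}. By \eqref{eq:sum} another shell has a nonzero contribution: there is $k$ with $1\le k<\mathfrak h$, $\mathcal B_k\ne\emptyset$ and $v_2(N_k)=u$. From $\mathcal B_k\neq\emptyset$ we get $n_k\ge i$. The form $\varphi_k$ is anisotropic of type $(r-A_k,s)$ with $1\le r-A_k<r$, and $v_2(\operatorname{Izhdim}\varphi_k)=u$, $s<2^u+i\le2^u+\mathfrak i_1(\varphi_k)$. The induction hypothesis gives $s\le2^u-n_k\le2^u-i$. This contradicts $s\ge2^u-i+2$ from Lemma~\ref{lem:num}(c), and Theorem~\ref{thm:main} is proved. \qed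

\begin{remark}
The hypothesis $s<2^u+i$ enters through \eqref{eq:num}, which fixes the codimension of $\omega$ and the dimension $d$ of $\pi$, and again in the induction step. The assumption $t<i$ gives the existence of $\omega$, the bounds in Lemma~\ref{lem:num}(c), and \eqref{eq:top}. For $x=1$ no induction is needed: Proposition~\ref{prop:steenrod} reads $m_Q\equiv m_0'$, where $m_Q$ is even by \eqref{eq:top} and $m_0'\equiv m_0=1$.
\end{remark}

\section{Existence of forms with given type and index}\label{sec:exist}

Forms with a large first index arise as subforms of small codimension in forms that split in blocks of $2^u$ hyperbolic planes. For $d_1,\dots,d_u\in F^\times$ and $I\subset\{1,\dots,u\}$ put $d_I=\prod_{l\in I}d_l$. For a form $\psi$ let $B\otimes\psi=\perp_Id_I\psi$; this is the product of $\psi$ with the bilinear form $B=\langle1,d_1\rangle\otimes\dots\otimes\langle1,d_u\rangle$. If $\psi$ has type $(\rho,\sigma)$, then $B\otimes\psi$ has type $(2^u\rho,2^u\sigma)$, since scaling a form does not change its radical.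

\begin{lemma}\label{lem:block}
Assume that the elements $x_I=\sqrt{d_I}$ are linearly independent over a field $E\supset F$. If $\Phi=B\otimes\psi$ is isotropic over $E$, it has a totally isotropic subspace of dimension $2^u$ over $E$.
\end{lemma}

\begin{proof}
The $x_I$ form a basis of the field $M=E(\sqrt{d_1},\dots,\sqrt{d_u})$, with $x_Ix_J=d_{I\cap J}x_{I\triangle J}$. Identify the space of $\Phi_E$ with the $M$-vector space $M\otimes_EV_\psi$, so that $\Phi(\sum_Jx_J\otimes v_J)=\sum_Jd_J\psi(v_J)$. For $v=\sum_Jx_J\otimes v_J$, the identity $d_{I\triangle J}d_{I\cap J}^2=d_Id_J$ gives $\Phi(x_Iv)=d_I\Phi(v)$. The component of $x_Iv$ at $x_J$ is $d_{I\setminus J}v_{I\triangle J}$, so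
\[
\mathfrak b(v,x_Iv)=\sum_Jd_{I\cup J}\,\mathfrak b_\psi(v_J,v_{I\triangle J}).
\]
For $I\ne\emptyset$ the map $J\mapsto I\triangle J$ is an involution without fixed points that preserves the summand, so the sum is $0$. For $I\ne I'$, the vector $x_{I'}v$ is an $E$-multiple of $x_{I\triangle I'}(x_Iv)$, hence $\mathfrak b(x_Iv,x_{I'}v)=0$. So if $v\ne0$ and $\Phi(v)=0$, the vectors $x_Iv$ are isotropic and pairwise orthogonal, and they span $Mv$, which has dimension $2^u$ over $E$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]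
Put $Q=2^u$.

(i) If $(r,s)=(1,0)$, then $N>0$ forces $i=1$, and $[1,1]$ over $\mathbb F_2$ is an example by Lemma~\ref{lem:ff}. Let $2r+s\ge3$. By Lemma~\ref{lem:num}(a), $2t+s-i=kQ$ with $k$ odd, and $k\ge1$ because $2t-i>0$. Put
\[
m=Q-t\ge0,\quad n=t-i\ge0,\quad r_0=r+m=(x+1)Q,\quad s_0=s-m+n=(k-1)Q .
\]
Over the rational function field $F$ over $\mathbb F_2$ in variables $a_j,b_j$ $(j\le x+1)$, $c_l$ $(l\le k-1)$ and $d_1,\dots,d_u$, let
\[
\psi=[a_1,b_1]\perp\dots\perp[a_{x+1},b_{x+1}]\perp\langle c_1,\dots,c_{k-1}\rangle,\qquad\Phi=B\otimes\psi .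
\]
The type of $\Phi$ is $(r_0,s_0)$. It is built by the steps $\sigma\to\sigma\perp\langle a\rangle\to\sigma\perp[a,b]$, $\sigma\to\sigma\perp\langle c\rangle$ and $\sigma\to\sigma\perp d\sigma$ with new variables, so it is anisotropic by Lemma~\ref{lem:generic}. The last kind of step, starting from $\langle1\rangle$, shows that the quasilinear form with entries $d_I$ is anisotropic over $F$. By Lemma~\ref{lem:sep}, the hypothesis of Lemma~\ref{lem:block} then holds for every separable $E/F$.

Write $\Phi$ as a sum of $r_0$ planes $[\alpha_j,\beta_j]$ and $s_0$ quasilinear entries. Delete the second basis vector in $m$ of the planes, which is possible as $m<Q\le r_0$, and then delete $n$ of the resulting $s_0+m=s+n$ quasilinear entries. This gives an anisotropic subform $\varphi\subset\Phi$ of type $(r,s)$ and codimension $m+n=Q-i$. Let $E=F(\varphi)$ and $j=\mathfrak i_1(\varphi)$. By Lemmas~\ref{lem:ff} and \ref{lem:ti}(b), $E/F$ is separable and $j$ is the largest dimension of a totally isotropic subspace of $\varphi_E$.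

\emph{Lower bound $j\ge i$.} The form $\Phi_E$ is isotropic, so it has a totally isotropic subspace of dimension $Q$ by Lemma~\ref{lem:block}. Its intersection with the space of $\varphi$ has dimension at least $Q-(Q-i)=i$.

\emph{Upper bound $j\le Q$.} We embed $E$ in a field over which the Witt index of $\Phi$ is exactly $Q$. Let $F'=F(z)$ with $z^2+z=a_1b_1$, a separable extension over which $[a_1,b_1]$ is isotropic, hence hyperbolic. Then $\Phi_{F'}\simeq Q\times\mathbb H\perp B\otimes\psi'$, where $\psi=[a_1,b_1]\perp\psi'$. Let $F_0$ be the field generated by all variables other than $a_1,b_1$. The form $B\otimes\psi'$ is defined and anisotropic over $F_0$. Since $b_1=(z^2+z)/a_1$, the field $F'=F_0(a_1,z)$ is generated by two elements and has transcendence degree $2$ over $F_0$, so it is purely transcendental over $F_0$. As $\varphi$ has codimension less than $Q$ in $\Phi$, the form $\varphi_{F'}$ is isotropic, and its quasilinear part is anisotropic by Lemma~\ref{lem:sep}; thus $\varphi_{F'}\simeq\xi\eta+\sigma$ for some form $\sigma$. The quadric $X_\varphi$ is geometrically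 integral because $\dim\varphi\ge3$, and solving for $\xi$ shows that its function field $E'$ over $F'$ is purely transcendental over $F'$. By Lemma~\ref{lem:generic}(a), $B\otimes\psi'$ is anisotropic over $E'$. By Lemma~\ref{lem:ti}(a), totally isotropic subspaces of $\Phi_{E'}$ have dimension at most $Q$. Since $E\subset E'$, we get $j\le Q$.

\emph{Equality $j=i$.} Let $e=j-i$. Then $0\le e<Q$ and $\operatorname{Izhdim}(\varphi)=N-e$. If $e>0$, then $v_2(e)<u$, so $v_2(N-e)=v_2(e)$, and Theorem~\ref{thm:HT} gives $j\le2^{v_2(e)}\le e=j-i<j$, which is absurd.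

(ii) Necessity is Theorem~\ref{thm:HT} together with Theorem~\ref{thm:main}. Conversely, if $s<Q+i$, $i\le Q$ and $t\le Q-s$, then $t\ge i$ by Lemma~\ref{lem:num}(b), and (i) applies.

(iii) For $s=2^u+i$ and $r=(x+1)2^u$ we have $2r+s-i=(2x+3)2^u$, whose valuation is $u$, and $t=2^u\ge i$. So (i) provides the form. The inequality $r-x2^u\le2^u-s$ fails because its left side is positive and its right side is negative.
\end{proof}

\begin{example}
The smallest instance of (iii) is $u=0$, $i=1$, $x=0$. Any anisotropic form of type $(1,2)$ has $\mathfrak i_1=1$ by Lemma~\ref{lem:ff}, so $\operatorname{Izhdim}=3$, $2^u=1$ and $s=2=2^u+\mathfrak i_1$, while the conclusion of the conjecture would read $1\le-1$.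
\end{example}

\begin{thebibliography}{9}

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Primozic}
Primozic, \emph{Motivic Steenrod operations in characteristic $p$}, Forum Math. Sigma \textbf{8} (2020).

\bibitem{SZ}
Stephen Scully, Guangzhao Zhu, \emph{Rationality of cycles modulo 2 on products of generically smooth quadrics in characteristic 2}, arXiv:2510.22502 (2025).

\end{thebibliography}
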